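# Infinitely many subcubic obstacles to string graphs

## 1. Degree at most three: would a finite list suffice?

Graphs are finite and simple. A *curve* is a continuous image of $[0,1]$ in the plane; it may cross itself.

**Definition (string graph).** A graph $G$ is a string graph if one can assign to each vertex a curve in the plane so that two distinct vertices are adjacent if and only if their curves intersect.

Complete graphs are string graphs: draw all curves through one point. We shall see shortly that planar graphs are too.

**Definition (induced minor).** An induced minor of $G$ is a graph obtained from $G$ by vertex deletions and edge contractions (parallel edges that arise are merged). Edge deletion is not allowed. For example, $C_4$ is a minor of $K_4$ but not an induced minor, since deletions and contractions turn complete graphs into complete graphs.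

String graphs are closed under induced minors. To delete a vertex, erase its curve. To contract $uv$, replace the curves of $u$ and $v$ by their union. The two curves share a point, so the union can be traversed in one continuous walk and is again a curve, and it meets exactly the curves that met one of the two.

**Definition (obstacle).** An obstacle is a graph that is not a string graph, but for which any edge contraction or vertex deletion produces a string graph. By the closure property, this is the same as being minimal, in the induced minor order, among non-string graphs.

A graph is *subcubic* if its maximum degree is at most three. The question, posed by Maria Chudnovsky, David Eppstein and David Fischer in "String Graph Obstacles of High Girth and of Bounded Degree" (arXiv:2509.00278, 2025), is this: up to isomorphism, is the number of subcubic obstacles finite or infinite?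

One would first guess *finite*. Kratochvíl showed that there are infinitely many obstacles in general, but his obstacles contain arbitrarily large cliques, so they have unbounded degree. In degree at most three, two known examples are the 1-subdivision of $K_{3,3}$, of girth eight, and an obstacle containing a triangle. Moreover, subcubic obstacles do not have arbitrarily large girth. Let us test the guess on simple families. One tool is needed.

## 2. Clique partitions with planar quotient, and some families that yield at most one obstacle

**Lemma 1.** If $V(G)$ can be partitioned into cliques so that the quotient (each class contracted to a point) is planar, then $G$ is a string graph.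

*Proof.* Draw the quotient as a plane multigraph with polygonal edges, with one drawn edge for each edge of $G$ between different classes. (Parallel edges do not affect planarity.) Let $p_C$ be the point representing the class $C$. For $v\in C$ let $T_v$ be the union of $p_C$ and the halves, from $p_C$ to the midpoint, of all drawn edges that come from edges of $G$ incident with $v$.

Two vertices in one class are adjacent, and both their sets contain $p_C$. If $u,v$ lie in different classes, their half-edges start at different points, and $T_u\cap T_v$ is the midpoint of the drawn edge $uv$ if $uv\in E(G)$, and is empty otherwise. So the sets $T_v$ have the right intersection pattern. Each $T_v$ is a star of finitely many polygonal arcs (or a single point). Walking out and back along each ray in turn shows that $T_v$ is a continuous image of $[0,1]$, that is, a curve. $\square$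

Now the tests.

*Maximum degree at most 2.* Such graphs are planar. With all classes singletons, Lemma 1 says that planar graphs are string graphs. So there are no obstacles here.

*Subdivisions of $K_{3,3}$.* Suppose some edge $uv$ of $K_{3,3}$ is not subdivided. Take the class $\{u,v\}$ and singletons otherwise. The quotient is a subdivision of $K_{3,3}/uv$, which is a wheel: the hub is joined to the four other vertices, and these form a 4-cycle. It is planar, so the graph is a string graph. If every edge is subdivided, and some edge more than once, then contracting surplus edges leads to the 1-subdivision, a non-string graph, so the graph is not minimal. The whole family contains exactly one obstacle, the 1-subdivision.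

*A twisted ring.* To get arbitrarily large obstacles of bounded degree, a natural attempt is a long ring with a twist, so that the obstruction is spread around the ring and any local change destroys it. The simplest is the Möbius ladder: a cycle $v_0v_1\cdots v_{2n-1}$ with the chords $v_iv_{i+n}$. Contract every chord. The classes $\{v_i,v_{i+n}\}$ are cliques, and the quotient is a cycle of length $n$ with doubled edges, which is planar. So every Möbius ladder is a string graph: pairing opposite vertices undoes the twist.

So far the guess stands. The last attempt shows what a better ring needs: its natural pairing must give a quotient that is *still* twisted.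

## 3. A ring over the square of a cycle

Let $C_m^2$ be the graph on $w_i$ $(i\in\mathbb Z_m)$ with edges $w_iw_{i+1}$ and $w_iw_{i+2}$. If $m$ is even, $m\ge 6$, the edges $w_iw_{i+2}$ form two cycles, on the even and on the odd indices. Draw them as concentric circles with $w_j$ at angle $2\pi j/m$; the edges $w_jw_{j+1}$ zigzag between them without crossings (an antiprism). So $C_m^2$ is planar for even $m$. For odd $m$ the edges $w_iw_{i+2}$ form a single cycle, and planarity is lost.

**Fact 4.** For odd $m\ge5$ the graph $C_m^2$ is nonplanar.

*Proof.* $C_5^2=K_5$. For odd $m\ge7$ use the names $w_1,\dots,w_m$, and contract $w_mw_{m-2}$ into $w_{m-2}$ and $w_{m-1}w_{m-3}$ into $w_{m-3}$. On $w_1,\dots,w_{m-2}$ all edges $w_iw_{i+1}$, $w_iw_{i+2}$ that do not wrap around are still present. The wrap-around edges of $C_{m-2}^2$ are $w_{m-2}w_1$, $w_{m-2}w_2$, $w_{m-3}w_1$, and they come from $w_mw_1$, $w_mw_2$, $w_{m-1}w_1$ respectively. So the result contains $C_{m-2}^2$. By induction this is nonplanar, hence so is $C_m^2$. $\square$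

Now blow each $w_i$ up into an edge, keeping the graph cubic.

**Definition.** For $m\ge7$ let $Q_m$ be the graph with vertices $x_i,y_i$ $(i\in\mathbb Z_m)$ and edges
$$\text{posts } x_iy_i,\qquad \text{rungs } x_iy_{i+1},\qquad \text{rails } y_ix_{i+2}\qquad(i\in\mathbb Z_m).$$
Thus
$$N(x_i)=\{y_i,\;y_{i+1},\;y_{i-2}\},\qquad N(y_i)=\{x_i,\;x_{i-1},\;x_{i+2}\}. \tag{1}$$

Posts and rungs together form a Hamiltonian cycle $y_0x_0y_1x_1y_2x_2\cdots$, and each rail jumps five steps ahead along it, from $y_i$ to $x_{i+2}$. The graph is cubic and bipartite, with $2m$ vertices. The rotation $x_j\mapsto x_{j+1},\ y_j\mapsto y_{j+1}$ is an automorphism preserving edge types. So is the reflection $x_j\leftrightarrow y_{-j}$: it sends the post $x_jy_j$ to the post $x_{-j}y_{-j}$, the rung $x_jy_{j+1}$ to the rung $x_{-j-1}y_{-j}$, and the rail $y_jx_{j+2}$ to the rail $y_{-j-2}x_{-j}$. Hence $Q_m$ is vertex-transitive, and any two edges of the same type are equivalent under automorphisms.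

Contract all posts, writing $w_i=\{x_i,y_i\}$. Rungs become $w_iw_{i+1}$ and rails become $w_iw_{i+2}$, so the quotient is $C_m^2$. For even $m$ it is planar, and $Q_m$ is a string graph by Lemma 1. For odd $m$ this pairing fails, and in fact the first guess fails with it:

**Theorem.** For every odd $m\ge 11$, the cubic graph $Q_m$ is an obstacle to string graphs. Hence there are infinitely many subcubic obstacles.

The second sentence follows from the first because $|V(Q_m)|=2m$. Two things remain to be proved for odd $m$: that $Q_m$ is not a string graph (Sections 4–7), and that every deletion and contraction is one (Section 8).

## 4. A cubic string graph has a matching with planar contraction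

For a matching $M$ in a cubic graph $G$, let $G/M$ be the multigraph obtained by contracting the edges of $M$ and keeping parallel edges. Its edges are those of $E(G)\setminus M$. It has no loops, because $G$ is simple and the classes have at most two elements.

**Lemma 2.** If $G$ is a cubic string graph, then $G$ has a matching $M$ (possibly empty) with $G/M$ planar.

Lemma 1, applied to the edges of $M$ and singletons, gives the converse. For cubic graphs, then, the topological question becomes a question about matchings. As an example, $K_{3,3}$ is a nonplanar string graph and one contracted edge suffices.

*Proof of Lemma 2.*

**Step 1: generic curves.** The aim is to replace arbitrary curves by polygonal ones with finitely many clean crossings. (This step works for every string graph.) Take a representation, and let $\delta>0$ be at most the distance between any two disjoint curves of it; the curves are compact, so such a $\delta$ exists. The open $\delta/3$-neighborhoods $U_v$ of the curves are open and connected. If two curves meet, so do their neighborhoods; if they are disjoint, their distance is at least $\delta>2\delta/3$, so the neighborhoods are disjoint. Thus $U_u\cap U_v\ne\emptyset$ if and only if $uv\in E(G)$.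

For each edge $uv$ choose a small disc in $U_u\cap U_v$ and in it two segments crossing transversally, one for $u$ and one for $v$. In the connected open set $U_v$ join the segments assigned to $v$ by polygonal paths into one polygonal curve $\gamma_v\subset U_v$. (If $v$ is isolated, take any segment in $U_v$.)

Let $q_1,\dots,q_N$ be all breakpoints and ends of all these curves, listed with repetition. Move the $q_i$ slightly so that

* they are distinct and no three of them are collinear;
* no three segments, with six different indices as ends, lie on concurrent lines.

Each of these finitely many conditions excludes only the zero set of a nonzero polynomial in the $2N$ coordinates, and a finite union of such sets has empty interior, so an arbitrarily small move is enough. If it is small enough, the curves stay in the open sets $U_v$ and the chosen crossings persist. Now two segments with no common breakpoint meet in at most one point, transversally and in the interior of both. Consecutive segments meet only in their common breakpoint. No point lies on three segments: for three segments with six different ends this is the second condition. If two of the three share a breakpoint, they meet only there; that breakpoint index belongs to no further segment, so the third segment would contain it in its interior, against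 the first condition.

So every string graph has a *generic* representation: polygonal curves, self-crossings allowed, with finitely many crossings and self-crossings, all transversal, none at a breakpoint or at an end of a curve, and no point visited three times in total.

From now on "crossing" means a point on two *different* curves. A crossing is visited exactly once by each of its two curves, so the crossings on $\gamma_v$ are linearly ordered along $\gamma_v$. Among all generic representations of our cubic $G$, choose one with the minimum number of crossings.

**Step 2: the two ends of a curve.** The aim is to see that two of the three neighbors of $v$ are met only once each, at the ends of $\gamma_v$. Let the first crossing on $\gamma_v$ be with $\gamma_a$. Suppose $\gamma_a$ met $\gamma_v$ again. Then we could let $\gamma_v$ start just after its first crossing. The new family is generic, all adjacencies survive (the crossings of $\gamma_v$ with other curves come later), no new intersections arise, and one crossing is lost. This contradicts minimality. So $\gamma_a$ meets $\gamma_v$ only at the first crossing. Likewise the last crossing on $\gamma_v$ is with some $\gamma_b$ that meets $\gamma_v$ only there. If $a=b$, the first and the last crossing would coincide, $\gamma_v$ would have just one crossing, and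 $v$ would have just one neighbor, contradicting degree 3. So $a\neq b$.

Call the third neighbor $c$ of $v$ the *middle* neighbor of $v$. All crossings of $\gamma_v$ with $\gamma_c$ lie strictly between the first and the last crossing on $\gamma_v$.

**Step 3: the matching.** Let $M$ be the set of edges $uv$ such that each of $u,v$ is the middle neighbor of the other. Each vertex has exactly one middle neighbor, so $M$ is a matching. If $e=uv\notin M$, then for at least one of the two, say $u$, the other is not its middle neighbor. By Step 2, $\gamma_u\cap\gamma_v$ is then a single point $p_e$, which is the first or last crossing on $\gamma_u$. For each $e\notin M$ choose $t(e)\in\{u,v\}$ such that $p_e$ is the first or last crossing on $\gamma_{t(e)}$.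

**Step 4: shortening.** The aim is to pull curves apart at all edges outside $M$, leaving a plane drawing of $G/M$. For each $e\notin M$ with $t(e)=u$ and $p_e$ the first (last) crossing on $\gamma_u$, delete from $\gamma_u$ the initial (final) part up to a point slightly beyond $p_e$, on the inner side. Let $\alpha_e$ be the closed subarc of $\gamma_u$ from $p_e$ to this new end. Choose it so short that it contains no crossing and no self-crossing other than $p_e$ (which is itself not a self-crossing), and so that the two such arcs at the two ends of one curve do not overlap. Let $\gamma_u^-$ be the shortened curve. It is nonempty, since the crossings with the middle neighbor remain. The removed part at an end contains exactly one crossing, the first or last one. So the crossings lost from $\gamma_u$ are exactly the $p_e$ with $t(e)=u$. We check three consequences.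

* If $uv\in M$, then $\gamma_u^-\cap\gamma_v^-\ne\emptyset$, because the crossings of $\gamma_u$ and $\gamma_v$ are neither first nor last on either curve.
* For all other pairs $u\ne v$, $\gamma_u^-\cap\gamma_v^-=\emptyset$. For nonadjacent pairs this is clear. For $e=uv\notin M$ the only common point $p_e$ was removed from $\gamma_{t(e)}$, which visited it only once.
* Let $e=uw\notin M$ with $t(e)=u$. Then $p_e\in\gamma_w^-$, since the crossings lost from $\gamma_w$ are the $p_f$ with $t(f)=w$, and $p_e$ is not one of them: a crossing belongs to one pair of curves, so $p_f=p_e$ forces $f=e$, while $t(e)=u$. So $\alpha_e$ joins the end of $\gamma_u^-$ to the point $p_e$ of $\gamma_w^-$. It meets no shortened curve elsewhere, as it contains no other crossing and no self-crossing. The arcs $\alpha_e$ are pairwise disjoint: two on the same curve lie at its two ends and contain no self-crossings, and a common point of two arcs $\alpha_e,\alpha_f$ on different curves would be a crossing, hence equal to both $p_e$ and $p_f$, so $e=f$.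

**Step 5: reading off $G/M$.** The classes of $G/M$ are now represented by pairwise disjoint connected polygonal sets: $\gamma_v^-$ for an unmatched vertex $v$, and $\gamma_u^-\cup\gamma_v^-$ for $uv\in M$. Every edge $e\notin M$ is represented by an arc $\alpha_e$ joining the sets of its two ends and otherwise disjoint from everything. The union is a plane graph once breakpoints, ends, crossings and self-crossings are taken as vertices. Contracting the connected sets in it gives $G/M$, and contraction preserves planarity. $\square$

*Remark.* Requiring simple arcs instead of curves gives the same class of graphs; this is not used below. In Step 1 pick distinct points $q_{uv}\in U_u\cap U_v$. The open connected set $U_v$ contains a polygonal tree through the points $q_{uv}$, $u\in N(v)$. A thin closed neighborhood of this tree is a disc in $U_v$, and a disc contains a simple arc through finitely many given interior points.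

## 5. What nonplanarity of $C_m^2$ does not settle

Let $m$ be odd and suppose $Q_m$ is a string graph. Lemma 2 gives *some* matching $M$ with $Q_m/M$ planar. If $M$ consists of posts only (some, all, or none), we are done: contracting the remaining posts would make $C_m^2$ planar, against Fact 4.

But Lemma 2 does not say which matching we get, and a matching that uses rungs or rails does not lead to $C_m^2$. Counting edges does not help. The multigraph $Q_m/M$ has $2m-|M|$ vertices and $3m-|M|$ edges. The bound $3n-6$ on the number of edges of a simple planar graph on $n$ vertices would be violated only if $3m-|M|>3(2m-|M|)-6$, that is, if $2|M|>3m-6$. As $|M|\le m$ and $m\ge 7$, this never happens. Nor can one list the matchings, since their number grows with $m$. We need a statement about an unknown matching that can be tested edge by edge.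

## 6. Edges of a minimal matching between disjoint cycles come in even number

The way out is to take $M$ as small as possible. In a minimal matching each contracted vertex records a genuine crossing, and two disjoint cycles of $G$ become two closed curves in the plane, which cross an even number of times.

**Lemma 3 (parity).** Let $G$ be cubic, and let $M$ be an inclusion-minimal matching with $G/M$ planar. If $C,C'$ are vertex-disjoint cycles of $G$, then the number of edges of $M$ joining $C$ to $C'$ is even.

Minimality is needed. In the triangular prism, let $M$ be a single edge between the two triangles. Then $G/M$ is planar, yet one edge of $M$ joins the two triangles. Of course $M$ is not minimal, since the prism is planar and $M=\emptyset$ works.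

*Proof.* Fix a plane embedding of the multigraph $G/M$ with polygonal edges.

**Step 1: alternation.** The aim is to see that contracted vertices look like crossings. For $e=uv\in M$ let $p_e$ be the contracted vertex. Four distinct edges leave it: $a,b$ coming from $u$, and $c,d$ coming from $v$. Suppose $\{a,b\}$ does not alternate with $\{c,d\}$ around $p_e$. Then $a,b$ are consecutive in the cyclic order, and so are $c,d$. We can replace $p_e$ by two nearby points joined by a short segment, one carrying $a,b$ and the other $c,d$. This is a plane drawing of $G/(M\setminus\{e\})$, contradicting minimality. So the two pairs alternate at every $p_e$.

(In $K_{3,3}$ with sides $a_1,a_2,a_3$ and $b_1,b_2,b_3$ and $M=\{a_1b_1\}$ one sees this directly. The quotient is a wheel with rim $a_2b_2a_3b_3$; the spokes from $a_1$ go to $b_2,b_3$ and those from $b_1$ to $a_2,a_3$, and they alternate.)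

**Step 2: coloring the faces cut out by $C$.** Let $D$ be the plane subgraph of $G/M$ formed by the edges in $E(C)\setminus M$. All its degrees are even. A singleton class has degree 0 or 2. A class $\{u,v\}$ with $e=uv\in M$ has degree 2 if $e\in E(C)$ (each of $u,v$ has one further edge of $C$), and degree $2\,|\{u,v\}\cap V(C)|$ if $e\notin E(C)$. The faces of a plane multigraph with all degrees even can be colored with two colors so that the two sides of every edge have different colors (its dual is bipartite). Fix such a coloring.

**Step 3: walking along $C'$.** The aim is to count color changes. The cycle $C'$ traces a closed walk in $G/M$ with edges $E(C')\setminus M$. Since $C$ and $C'$ share no edge, the interior of each edge of the walk lies in one face of $D$ and so has a color. Follow the walk through a vertex of $G/M$. If the class of this vertex contains no vertex of $C$, then the vertex is not on $D$, and the color does not change. Otherwise the class contains a vertex $u\in C$ and a vertex $v\in C'$. As these are different and the class has at most two elements, the class is $\{u,v\}$ with $e=uv\in M$. The edge $e$ belongs to neither cycle, so at $u$ the cycle $C$ uses both other edges $a,b$, and at $v$ the cycle $C'$ uses both other edges $c,d$. Thus $D$ has exactly the two edges $a,b$ at $p_e$,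 and the walk passes through $p_e$ exactly once, along $c$ and $d$. By Step 1, $c$ and $d$ leave $p_e$ in the two different sectors cut out by $a$ and $b$. These sectors border the two sides of $a$, so they have different colors, and the color changes.

So the color changes exactly once for each edge of $M$ joining $C$ to $C'$, and never otherwise. The walk is closed and ends with the color it started with. Hence the number of these edges is even. $\square$

The lemma is to be used as follows. If exactly one edge of $G$ joins two disjoint cycles, that edge is not in $M$. If exactly two edges that could be in $M$ join them, then both or neither are in $M$.

## 7. Six-cycles in $Q_m$: the minimal matching is empty or all posts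

**Proposition 5.** For odd $m\ge 11$, $Q_m$ is not a string graph.

*Proof.* Suppose it is. By Lemma 2 some matching $M$ has $Q_m/M$ planar. Take $M$ inclusion-minimal, so that Lemma 3 applies.

**Step 1: a short cycle and its exits.** For $k\in\mathbb Z_m$ let $H_k$ be the 6-cycle
$$x_k\;\;y_{k+1}\;\;x_{k+3}\;\;y_{k+3}\;\;x_{k+2}\;\;y_k\;\;x_k, \tag{2}$$
whose edges are, in order: rung, rail, post, rung, rail, post. Each of its six vertices has one further edge. By (1), the edges leaving $H_k$, with the outer end listed last, are
$$x_{k+3}y_{k+4},\quad y_{k+3}x_{k+5},\quad x_{k+2}y_{k+2},\quad y_{k+1}x_{k+1},\quad y_kx_{k-1},\quad x_ky_{k-2}, \tag{3}$$
in types: rung, rail, post, post, rung, rail. Below we write indices relative to $k$, as numbers from $0$ to $m-1$. Then $H_k$ has $x$-indices $0,2,3$ and $y$-indices $0,1,3$. The outer ends have $x$-indices $1,\,5,\,m-1$ and $y$-indices $2,\,4,\,m-2$, where $m-1\ge10$ and $m-2\ge9$.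

**Step 2: no rung is in $M$.** The cycle $H_{k+4}$ has $x$-indices $4,6,7$ and $y$-indices $4,5,7$. It is disjoint from $H_k$. Of the outer ends in (3) it contains only $y_{k+4}$. So the rung $x_{k+3}y_{k+4}$ is the only edge joining $H_k$ to $H_{k+4}$, and by Lemma 3 it is not in $M$. As $k$ is arbitrary, $M$ contains no rung.

**Step 3: no rail is in $M$.** The cycle $H_{k+5}$ has $x$-indices $5,7,8$ and $y$-indices $5,6,8$. It is disjoint from $H_k$. Of the outer ends in (3) it contains only $x_{k+5}$. So the rail $y_{k+3}x_{k+5}$ is the only edge joining $H_k$ to $H_{k+5}$, and it is not in $M$. Again $k$ is arbitrary, so $M$ contains no rail.

(Here $m\ge 11$ is used. For $m=9$ the outer end $y_{k-2}=y_{k+7}$ also lies on $H_{k+4}$, so two edges join the cycles of Step 2, and parity alone would not exclude the rung.)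

**Step 4: all posts or none.** Now we need a cycle disjoint from $H_k$ that catches exactly two posts, so that the posts are tied together. Let
$$C':\quad y_{k-1}\;x_{k+1}\;y_{k+2}\;x_{k+4}\;y_{k+5}\;x_{k+5}\;y_{k+6}\;x_{k+6}\;\cdots\;y_{k-2}\;x_{k-2}\;y_{k-1}. \tag{4}$$
Its first edges are: the rail $y_{k-1}x_{k+1}$, the rung $x_{k+1}y_{k+2}$, the rail $y_{k+2}x_{k+4}$, the rung $x_{k+4}y_{k+5}$. Then posts and rungs alternate, until the rung $x_{k-2}y_{k-1}$ closes the cycle. Its $x$-indices are $1,4,5,\dots,m-2$ and its $y$-indices are $2,5,6,\dots,m-1$, all distinct. None of the $x$-indices $0,2,3$ and none of the $y$-indices $0,1,3$ occurs, so $C'$ is disjoint from $H_k$. By (3), the posts leaving $H_k$ are $x_{k+1}y_{k+1}$ and $x_{k+2}y_{k+2}$. Their outer ends $x_{k+1}$ and $y_{k+2}$ both lie on $C'$. By Steps 2 and 3, $M$ contains only posts, so Lemma 3 gives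
$$x_{k+1}y_{k+1}\in M\iff x_{k+2}y_{k+2}\in M .$$
As $k$ is arbitrary, going around $\mathbb Z_m$ shows that $M$ is empty or consists of all posts.

**Step 5: contradiction.** If $M$ consists of all posts, $Q_m/M$ is $C_m^2$ and would be planar. If $M=\emptyset$, then $Q_m$ would be planar, and so would its contraction $C_m^2$. Both contradict Fact 4. $\square$

## 8. Opening the ring: deletions and contractions of $Q_m$

**Proposition 6.** For odd $m\ge7$, every vertex deletion and every edge contraction of $Q_m$ is a string graph.

By Lemma 1 we need clique partitions with planar quotient. Pairing along posts fails only because the ring closes up with odd length. A change at one place leaves room to pair differently there, so that the two interleaved strands close up separately.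

*Proof.*

**Step 1: a planar quotient of $Q_m-y_0$.** Put
$$z=\{x_0,y_1\}\ (\text{a rung}),\qquad x=\{x_1\},\qquad w_j=\{x_j,y_j\}\ \ (2\le j\le m-1).$$
These cliques partition $V(Q_m)\setminus\{y_0\}$. Let $B$ be the quotient (parallel edges merged). Its edges can be read off from (1):

* $w_jw_{j+1}$ for $2\le j\le m-2$ (rungs), and $w_jw_{j+2}$ for $2\le j\le m-3$ (rails);
* $zw_{m-2}$ (rail $y_{m-2}x_0$), $zw_3$ (rail $y_1x_3$), $zx$ (post $x_1y_1$);
* $xw_{m-1}$ (rail $y_{m-1}x_1$), $xw_2$ (rung $x_1y_2$).

The other edges of $Q_m$ lie inside classes or contain $y_0$. Since $m$ is odd, $m-1$ is even, and $B$ consists of the two disjoint cycles
$$x\,w_2\,w_4\cdots w_{m-1}\,x,\qquad z\,w_3\,w_5\cdots w_{m-2}\,z, \tag{5}$$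
together with the edges $xz,\ w_2w_3,\ w_3w_4,\ \dots,\ w_{m-2}w_{m-1}$.

Draw the two cycles as concentric circles, with $x,z$ at angle $0$ and $w_j$ at angle $2\pi j/(m+1)$. Draw each connecting edge in the annulus, straight in the coordinates (angle, radius). In units of $2\pi/(m+1)$, the pairs (angle of the end on the first circle, angle of the end on the second) are
$$(0,0),\ (2,3),\ (4,3),\ (4,5),\ (6,5),\ \dots,\ (m-1,m-2).$$
Both coordinates are weakly increasing along this list, and all values lie in $[0,m]$, so no edge wraps past angle $2\pi$. Hence no two connecting edges cross. **$B$ is planar.**

**Step 2: room for three more edges.** In $B$ the vertex $x$ has degree 3, with neighbors $z,w_{m-1},w_2$. Each pair of these neighbors is consecutive around $x$, so in a plane drawing it can be joined by an edge running close to the path through $x$, one in each of the three sectors at $x$, without crossings. Hence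
$$B^\triangle:=B+\{zw_{m-1},\ w_{m-1}w_2,\ w_2z\}\quad\text{is planar.} \tag{6}$$

**Step 3: vertex deletion.** By vertex-transitivity we may delete $y_0$. The graph $Q_m-y_0$ has the clique partition of Step 1 with planar quotient $B$. By Lemma 1 it is a string graph.

**Step 4: edge contraction.** By symmetry it suffices to contract one edge of each type at $y_0$ or next to it. Recall $N(y_0)=\{x_0,x_{m-1},x_2\}$; these vertices lie in $z$, $w_{m-1}$, $w_2$. Let $r$ be the contracted vertex. In each case $y_0$ is absorbed into a class of Step 1.

*Post $x_0y_0$.* Use the partition $\{r,y_1\},\{x_1\},w_2,\dots,w_{m-1}$. The pair $\{r,y_1\}$ is a clique because $x_0y_1$ is an edge. Here $y_0$ has joined $z$, and its edges to $x_{m-1}$ and $x_2$ add $zw_{m-1}$ and $zw_2$.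

*Rung $x_0y_1$.* Use the partition $\{r,y_0\},\{x_1\},w_2,\dots,w_{m-1}$. The pair $\{r,y_0\}$ is a clique because $x_0y_0$ is an edge. Again $y_0$ has joined $z$. In both of these cases the quotient is $B+\{zw_{m-1},zw_2\}\subseteq B^\triangle$.

*Rail $y_0x_2$.* Use the partition $\{r,y_2\},\{x_0,y_1\},\{x_1\},w_3,\dots,w_{m-1}$. The pair $\{r,y_2\}$ is a clique because $x_2y_2$ is an edge. Here $y_0$ has joined $w_2$, and its edges to $x_0$ and $x_{m-1}$ add $w_2z$ and $w_2w_{m-1}$. The quotient is $B+\{w_2z,w_2w_{m-1}\}\subseteq B^\triangle$.

All quotients are planar by (6), so Lemma 1 applies in each case. $\square$

Propositions 5 and 6 together say that for every odd $m\ge11$ the cubic graph $Q_m$ is an obstacle. These graphs have different numbers of vertices, so they are pairwise non-isomorphic, and the Theorem is proved. The number of subcubic obstacles is infinite. $\blacksquare$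

## 9. Degree threshold, girth, pathwidth, and the even members

**Definition (pathwidth).** A path decomposition of $G$ is a sequence of vertex sets (bags) such that every vertex and both ends of every edge lie in some bag, and the bags containing a given vertex are consecutive. Its width is the largest bag size minus one, and the pathwidth is the least width. For example, a cycle $c_0c_1\cdots c_{n-1}$ has pathwidth at most 2: use the bags $\{c_0\}\cup\{c_t,c_{t+1}\}$, $0\le t\le n-2$. The wrapping edge $c_{n-1}c_0$ causes no trouble because $c_0$ is in all bags.

**Theorem′.**

1. *(Sharp degree threshold.)* The number of obstacles of maximum degree at most $\Delta$ is $0$ for $\Delta\le2$ and infinite for every $\Delta\ge3$.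
2. Infinitely many obstacles are simultaneously cubic, bipartite, vertex-transitive, of girth exactly $6$, and of pathwidth at most $10$.
3. *(Exact dichotomy in the family.)* For $m\ge 11$: if $m$ is even then $Q_m$ is a string graph; if $m$ is odd then $Q_m$ is an obstacle.

*Proof.*

**Part 1.** Graphs of maximum degree at most 2 are planar, hence string graphs by Lemma 1 with singleton classes. For $\Delta\ge3$ use the Theorem.

**Part 2.** We take $Q_m$ with $m\ge11$ odd. That it is cubic, bipartite and vertex-transitive was checked in Section 3.

*Girth.* A bipartite graph has no odd cycles. A 4-cycle would give $x_i,x_j$ with $i\ne j$ and two common neighbors. By (1), these have the form $y_{i+d}=y_{j+d'}$ with $d,d'\in\{0,1,-2\}$ and $d-d'=j-i\neq0$. Two common neighbors would give two distinct ordered pairs of distinct elements of $\{0,1,-2\}$ with the same difference mod $m$. The six differences are $\pm1,\pm2,\pm3$, which are distinct mod $m$ for $m\ge7$. So there is no 4-cycle. The 6-cycles $H_k$ show that the girth is 6.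

*Pathwidth.* Put $c_{2i}=y_i$ and $c_{2i+1}=x_i$ for $0\le i<m$. In the cyclic order $c_0,\dots,c_{2m-1}$, posts and rungs join vertices at cyclic distance 1, and the rail $y_ix_{i+2}$ joins positions $2i$ and $2i+5$, at distance 5. Use the bags
$$\{c_0,\dots,c_4\}\cup\{c_t,\dots,c_{t+5}\},\qquad 0\le t\le 2m-6 .$$
An edge that does not wrap around lies within some window $\{c_t,\dots,c_{t+5}\}$. A wrapping edge has an end in $\{c_0,\dots,c_4\}$, which lies in all bags, and its other end lies in some bag. For $j\ge5$ the vertex $c_j$ lies in the bags with $j-5\le t\le j$, which are consecutive. Bags have size at most $11$, so the pathwidth is at most $10$.

**Part 3.** For even $m$ the partition into posts has quotient $C_m^2$, the planar antiprism of Section 3, so $Q_m$ is a string graph by Lemma 1. The odd case is the Theorem. $\square$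

In particular, no finite list of excluded induced minors characterizes the string graphs among subcubic graphs, and this remains so when restricted to cubic bipartite vertex-transitive graphs of girth 6 and pathwidth at most 10. Here the excluded graphs are understood to be non-string graphs, at least one of which must occur as an induced minor in each non-string graph of the class. Indeed, let $m\ge11$ be odd. Some member $F$ of such a list is an induced minor of $Q_m$. Since $Q_m$ is an obstacle, all its proper induced minors are string graphs, so $F=Q_m$. The list therefore contains all these $Q_m$ and is infinite.

*Remark.* For the class of all subcubic graphs, the members of such a list cannot be string graphs in any case, because every string graph $F$ is an induced minor of a subcubic string graph, which the list would then wrongly exclude. To see this, take a generic representation of $F$ (Step 1 of Lemma 2). Cut each curve into consecutive closed pieces, neighboring pieces sharing an end, so that each piece passes exactly once through a crossing or self-crossing, in its interior (a curve with none stays whole). In the intersection graph of the pieces, a piece is adjacent at most to its predecessor, its successor and the one piece that crosses it, so this string graph is subcubic. Contracting the pieces of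 each curve, which form a connected set, gives $F$.
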